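\title{An oscillation index for the Schr\"odinger operator with an optical potential, and the simplicity of its nonreal eigenvalues}

\begin{abstract}
For $V>1/2$ the Schr\"odinger operator with the $\pi$-periodic potential $(1+2V)e^{2ix}+(1-2V)e^{-2ix}$ has nonreal eigenvalues. We prove the conjectured simplicity principle: every nonreal periodic or antiperiodic eigenvalue is simple. The tool is an index that counts the complex zeros of an eigenfunction in a vertical strip of width $\pi/2$. The index does not change when $V$ and the quasi-periodic boundary condition are deformed, and each of its values is taken by exactly two eigenvalues, counted with multiplicity. It follows that nonreal eigenvalues are simple for every quasi-periodic boundary condition, that real eigenvalues are at most double, and that all antiperiodic eigenvalues are nonreal. A real double periodic eigenvalue does occur for some $V$.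
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $V>1/2$ and
\[
q_V(x)=(1+2V)e^{2ix}+(1-2V)e^{-2ix}=2\cos 2x+4iV\sin 2x .
\]
Up to the additive constant $2$ this is the optical potential $4\cos^2x+4iV\sin 2x$. For $t\in(-1,1]$ let $L_t$ be the operator generated in $L_2[0,\pi]$ by the expression $-u''+q_Vu$ and the boundary conditions
\[
u(\pi)=e^{i\pi t}u(0),\qquad u'(\pi)=e^{i\pi t}u'(0).
\]
The eigenvalues of $L_0$ are called \emph{periodic}, those of $L_1$ \emph{antiperiodic}.

Since $q_V$ is entire and $\pi$-periodic, all solutions of $-u''+q_Vu=\lambda u$ are entire functions of $x$, and the translation $T\colon u(x)\mapsto u(x+\pi)$ acts on the two-dimensional space of solutions. Let $\theta,\varphi$ be the solutions with $\theta(0)=\varphi'(0)=1$, $\theta'(0)=\varphi(0)=0$. In this basis $T$ has the columns $(\theta(\pi),\theta'(\pi))$ and $(\varphi(\pi),\varphi'(\pi))$. Its determinant is the Wronskian, which equals $1$, and its trace is the \emph{Hill discriminant} $F(\lambda)=\theta(\pi,\lambda)+\varphi'(\pi,\lambda)$, an entire function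 of $\lambda$. A solution satisfies the boundary conditions of $L_t$ exactly when $Tu=\mu u$ with $\mu=e^{i\pi t}$. So $\lambda$ is an eigenvalue of $L_t$ if and only if $\mu^2-F(\lambda)\mu+1=0$, that is,
\begin{equation}\label{eq:char}
F(\lambda)=2\cos\pi t .
\end{equation}
The \emph{multiplicity} of an eigenvalue is its order as a root of \eqref{eq:char}, and the eigenvalue is \emph{simple} if this order is $1$, i.e., if its algebraic multiplicity is $1$. As $L_t$ and $L_{-t}$ have the same equation \eqref{eq:char}, we take $t\in[0,1]$.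

The role of the threshold $V=1/2$ is seen from a complex translation. For a potential $ae^{2ix}+be^{-2ix}$ and $x_1\in\mathbb C$, the map $u(x)\mapsto u(x+x_1)$ commutes with $T$ and carries the solutions to those for the coefficients $(ae^{2ix_1},be^{-2ix_1})$. Hence $F$ depends only on the product $ab$ when $ab\ne0$, and for $q_V$ the product is $1-4V^2$. If $|V|<1/2$, we can reach the real potential $2\sqrt{1-4V^2}\cos 2x$; the boundary value problems become self-adjoint and all eigenvalues are real. If $V=1/2$, continuity in $(a,b)$ gives the discriminant $2\cos\pi\sqrt\lambda$ of the zero potential; the periodic eigenvalues are $0$ and the double roots $4,16,\dots$, and the antiperiodic ones are the double roots $1,9,\dots$. If $V>1/2$, put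
\begin{equation}\label{eq:shift}
c=\sqrt{4V^2-1},\qquad x_1=\frac\pi4+\frac i2\log\frac{1+2V}{c}.
\end{equation}
Then $(1+2V)e^{2ix_1}=ic$ and $(1-2V)e^{-2ix_1}=-c^2/(ic)=ic$, so $q_V(x+x_1)=2ic\cos 2x$, and $c$ runs over $(0,\infty)$. The potential is now purely imaginary on the real axis and nothing keeps the eigenvalues real. What remains is the symmetry $F(\bar\lambda)=\overline{F(\lambda)}$ (Section~\ref{sec:sym}): nonreal eigenvalues come in conjugate pairs.

As $V$ grows, eigenvalues move and may collide. The \emph{simplicity principle}, conjectured in \cite{Veliev}, states that for every $V>1/2$ the nonreal periodic and antiperiodic eigenvalues are simple. A count of unknowns makes this plausible. A multiple eigenvalue solves \eqref{eq:char} and $F'(\lambda)=0$. For fixed $t$ and real $\lambda$ these are two real equations for the two real unknowns $\lambda,V$, and one expects solutions; for nonreal $\lambda$ they are four real equations for three unknowns, and one expects none. Such a count proves nothing about infinitely many eigenvalues and all $V$, and it is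 not the true reason: with $t$ as a fourth unknown it no longer speaks against nonreal multiple eigenvalues, yet Theorem~\ref{thm:index} excludes them for every $t$.

\begin{theorem}\label{thm:simple}
For every $V>1/2$, every nonreal periodic eigenvalue and every nonreal antiperiodic eigenvalue is simple.
\end{theorem}

The theorem follows from a labeling of the eigenvalues. We shall see that the eigenfunction $u$ of an eigenvalue $\lambda$ of $L_t$ is unique up to a factor and that, for $\operatorname{Im}\lambda\ge0$, the entire function $u$ has finitely many zeros in the open strip $0<\operatorname{Re}x<\pi/2$. The number of these zeros is the \emph{index} $n(\lambda)$. For $\operatorname{Im}\lambda<0$ we set $n(\lambda)=n(\bar\lambda)$.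

\begin{theorem}\label{thm:index}
For all $V>1/2$, $t\in[0,1]$ and $n\in\{0,1,2,\dots\}$ there are exactly two eigenvalues of $L_t$ of index $n$, counted with multiplicity. Moreover:
\begin{itemize}
\item[(a)] for each $n$ the two eigenvalues of index $n$ are either both real (possibly equal) or form a pair $\{\lambda,\bar\lambda\}$ of simple nonreal eigenvalues; so for all $t$ the nonreal eigenvalues of $L_t$ are simple, and the real ones have multiplicity at most $2$;
\item[(b)] all antiperiodic eigenvalues are nonreal and simple, with exactly one of each index in the upper half-plane;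
\item[(c)] for some $V$ with $0<4V^2-1\le 48/5$ there is a real double periodic eigenvalue.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:simple} is part (a) for $t=0$ and $t=1$. Part (c) shows that the word ``nonreal'' cannot be dropped and that the bound $2$ in (a) is attained.

The method is a complex form of oscillation theory. For a real potential one labels eigenfunctions by their real zeros. For a complex potential an eigenfunction need not vanish on the real axis, but it has complex zeros, all simple, and their number in a region is unchanged under deformation as long as no zero crosses the boundary or escapes to infinity. The strip is chosen because the potential is real on its two boundary lines; this yields a sign condition that keeps zeros from crossing (Section~\ref{sec:flux}). The sign comes from the behavior of the eigenfunction at $\pm i\infty$, which also prevents escape (Section~\ref{sec:infinity}). The indices are then computed for $t=0$ and small $c$ (Section~\ref{sec:small}) and transported to all $c$ and $t$ (Section~\ref{sec:count}). A nonreal eigenvalue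 shares its index and its multiplicity with its conjugate, and only two places are available.

\section{Symmetries and a two-term model}\label{sec:sym}

By \eqref{eq:shift} we may and do replace the equation by
\begin{equation}\label{eq:ode}
-y''+qy=\lambda y,\qquad q(x)=2ic\cos 2x,\qquad c>0,
\end{equation}
where $y(x)=u(x+x_1)$. From now on $\theta,\varphi,T$ and $F=F(\lambda;c)$ refer to \eqref{eq:ode}. The coefficients are entire in $(x,\lambda,c)$, hence so are $\theta$ and $\varphi$, and $F$ is entire in $(\lambda,c)$. We write $x=\xi+i\tau$, so that $\partial_\xi y=y'$ and $\partial_\tau y=iy'$ for entire $y$, and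
\begin{equation}\label{eq:reim}
\operatorname{Re}q=2c\sin 2\xi\,\sinh 2\tau,\qquad \operatorname{Im}q=2c\cos 2\xi\,\cosh 2\tau .
\end{equation}
Since $\operatorname{Re}x_1=\pi/4$, the strip of Section~\ref{sec:intro} becomes
\[
S=\{|\xi|<\pi/4\},\qquad\text{bounded by the lines}\quad \ell_\pm=\{\xi=\pm\pi/4\},
\]
and $q$ is real on $\ell_\pm$. A \emph{Floquet solution} with \emph{multiplier} $\mu$ is a solution $y\not\equiv0$ with $y(x+\pi)=\mu y(x)$. Its zeros are simple, because $y(x_0)=y'(x_0)=0$ forces $y\equiv0$. We let
\[
E=\{(c,t,\lambda): c>0,\ t\in[0,1],\ F(\lambda;c)=2\cos\pi t\},\qquad E^+=E\cap\{\operatorname{Im}\lambda\ge0\};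
\]
at each point of $E$ there is a Floquet solution with multiplier $\mu=e^{i\pi t}$.

Equation \eqref{eq:ode} has two symmetries.

\emph{Parity.} As $q$ is even, $y^*(x)=y(-x)$ solves \eqref{eq:ode} with the same $\lambda$. If $y$ has multiplier $\mu$, then $y^*$ has multiplier $\mu^{-1}$.

\emph{Reflection in $\ell_+$.} The map $x\mapsto\pi/2-\bar x$ sends $\xi+i\tau$ to $(\pi/2-\xi)+i\tau$. Because $c$ is real, $\overline{q(\pi/2-\bar x)}=\overline{-2ic\cos 2\bar x}=q(x)$. Hence $\tilde y(x)=\overline{y(\pi/2-\bar x)}$ is entire and solves \eqref{eq:ode} with $\bar\lambda$ in place of $\lambda$. The map $y\mapsto\tilde y$ is antilinear and bijective, and $T\tilde y=\widetilde{T^{-1}y}$. Since $\det T=1$, the traces of $T$ and $T^{-1}$ agree, and therefore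
\begin{equation}\label{eq:Fconj}
F(\bar\lambda;c)=\overline{F(\lambda;c)} .
\end{equation}
So $\lambda$ and $\bar\lambda$ are roots of \eqref{eq:char} of the same multiplicity. If $y$ has multiplier $\mu$ with $|\mu|=1$, then $\tilde y$ has multiplier $\overline{\mu^{-1}}=\mu$. If $\mu=\pm1$ and $y^*=\epsilon y$ with $\epsilon=\pm1$, then
\begin{equation}\label{eq:parity}
\tilde y(-x)=\overline{y(\pi/2+\bar x)}=\mu\,\overline{y(\bar x-\pi/2)}=\mu\epsilon\,\tilde y(x):
\end{equation}
reflection preserves the parity of periodic solutions and reverses that of antiperiodic ones.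

We use the argument principle in the following form, which we call \emph{continuity of zeros}. Let $g_P$ be analytic on an open set $U\subset\mathbb C$ and depend continuously on a parameter $P$ with respect to locally uniform convergence. If $g_{P_0}$ has no zero on a compact set $K\subset U$, neither has $g_P$ for $P$ near $P_0$. If $g_{P_0}$ has no zero on the boundary of a closed disk $\Delta\subset U$, then for $P$ near $P_0$ the functions $g_P$ and $g_{P_0}$ have the same number of zeros in $\Delta$, counted with multiplicity.

\begin{example}\label{ex:model}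
The mechanism is visible in a two-term truncation, which serves only as a model. For $y=1+b\cos 2x$,
\[
-y''+qy=icb+(4b+2ic)\cos 2x+icb\cos 4x .
\]
Dropping $\cos4x$, the equation $-y''+qy=\lambda y$ reads $\lambda=icb$, $4b+2ic=\lambda b$, that is,
\[
\lambda(4-\lambda)=2c^2,\qquad y=1-\frac{i\lambda}{c}\cos 2x .
\]
The roots $\lambda=2\pm\sqrt{4-2c^2}$ start at $0$ and $4$, are real for $c^2<2$, collide at $c^2=2$, and are conjugate afterwards. The zeros of $y$ satisfy $\cos 2x=-ic/\lambda$; taking real parts,
\[
\cos2\xi\,\cosh2\tau=-c\operatorname{Im}\lambda/|\lambda|^2 .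
\]
In the period strip $-\pi/4\le\xi<3\pi/4$ the left side is positive exactly on $S$ and vanishes exactly on $\ell_\pm$. While $\lambda$ is real, the zeros lie on $\ell_\pm$. When $\lambda$ enters the upper half-plane they leave the lines \emph{away} from $S$, so the number of zeros in the open strip stays $0$ through the collision. When $\lambda$ enters the lower half-plane they move into $S$; this is why $S$ is used only for $\operatorname{Im}\lambda\ge0$. Both roots have index $0$ for every $c$.
\end{example}

\section{Floquet solutions near $+i\infty$}\label{sec:infinity}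

As $\tau\to+\infty$ the term $ice^{-2ix}$ of $q$ dominates. Its square root
\[
\zeta=\sqrt c\,e^{i\pi/4}e^{-ix},\qquad |\zeta|=\sqrt c\,e^{\tau},\qquad \arg\zeta=\frac\pi4-\xi,
\]
is the natural variable: $dx=i\,d\zeta/\zeta$, so $\int\sqrt q\,dx\approx i\zeta$, and one expects solutions close to $\zeta^{-1/2}e^{\pm i\zeta}$. We regard $\arg\zeta$ as a real number, so that $x\mapsto\zeta$ is a bijection of $\mathbb C$ onto the Riemann surface $\mathcal L$ of the logarithm. The line $\ell_+$ becomes the ray $\arg\zeta=0$, the line $\ell_-$ the ray $\arg\zeta=\pi/2$, the strip $S$ the sector between them, and $x\mapsto x+\pi$ becomes $\zeta\mapsto e^{-i\pi}\zeta$. Write $\dot y=\zeta\,\partial_\zeta y$; this equals $\partial_\tau y$, and it is the derivative with respect to $\log|\zeta|$ along a ray. Since $q=\zeta^2-c^2\zeta^{-2}$ and $y''=-\ddot y$, equation \eqref{eq:ode} becomes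
\begin{equation}\label{eq:zeta}
\ddot y=(\lambda-\zeta^2+c^2\zeta^{-2})\,y .
\end{equation}
This equation makes sense for $c=0$, where it is Bessel's equation, and we need that case in Section~\ref{sec:small}. So in Lemmas~\ref{lem:asym}, \ref{lem:connect} and \ref{lem:growth} we allow $c\ge0$, and a Floquet solution means a solution $y\not\equiv0$ of \eqref{eq:zeta} with $y(e^{-i\pi}\zeta)=\mu y(\zeta)$. All solutions are analytic on $\mathcal L$, because the coefficients are entire in $\log\zeta$.

Put $Y=\zeta^{1/2}y$ and let primes on $Y$ denote $d/d\zeta$. Then $\dot y=\zeta^{1/2}Y'-\frac12\zeta^{-1/2}Y$ and $\ddot y=\zeta^{3/2}Y''+\frac14\zeta^{-1/2}Y$, so \eqref{eq:zeta} is equivalent to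
\begin{equation}\label{eq:Y}
Y''+(1+p(\zeta))Y=0,\qquad p(\zeta)=(\tfrac14-\lambda)\zeta^{-2}-c^2\zeta^{-4}.
\end{equation}

\begin{lemma}\label{lem:asym}
Equation \eqref{eq:Y} has solutions $Y_-,Y_+$ with
\[
Y_\pm=e^{\pm i\zeta}(1+o(1)),\qquad Y_\pm'=e^{\pm i\zeta}(\pm i+o(1))\qquad(|\zeta|\to\infty),
\]
uniformly on $-\pi\le\arg\zeta\le0$ for $Y_-$ and on $0\le\arg\zeta\le\pi$ for $Y_+$.
\end{lemma}

\begin{proof}
The function $Y_-=e^{-i\zeta}g$ solves \eqref{eq:Y} if and only if $g''-2ig'+pg=0$. We integrate from $-i\infty$, the direction in which $e^{-i\zeta}$ decays, because then the kernel is bounded: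
\begin{equation}\label{eq:volterra}
g(\zeta)=1+\frac12\int_0^\infty(1-e^{-2u})\,(pg)(\zeta-iu)\,du .
\end{equation}
Let $\rho_0\ge1$, $\Omega=\{-\pi<\arg\zeta<0,\ |\zeta|>\rho_0\}$ and $K=|\frac14-\lambda|+c^2$. On $\Omega$ we have $|p|\le K|\zeta|^{-2}$ and $|\zeta-iu|^2\ge|\zeta|^2+u^2$. Hence the integral operator acts on the Banach space of bounded analytic functions on $\Omega$, and its value at $\zeta$ is at most $\frac K2\int_0^\infty\frac{du}{|\zeta|^2+u^2}\,\|g\|=\frac{K\pi}{4|\zeta|}\|g\|$. For $\rho_0\ge K\pi/2$ its norm is at most $\frac12$, so \eqref{eq:volterra} has a solution with $\|g\|\le2$ and $|g-1|\le K\pi/(2|\zeta|)$.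

Let $h=pg$. A small disk about $\zeta\in\Omega$ stays in $\Omega$ when shifted by $-iu$, so Cauchy's estimate gives $h'(\zeta-iu)=O(1/(1+u^2))$ locally uniformly, and we may differentiate under the integral. Using $h'(\zeta-iu)=i\frac{d}{du}h(\zeta-iu)$ and integrating by parts, once for each derivative,
\[
g'=-i\int_0^\infty e^{-2u}h(\zeta-iu)\,du,\qquad g''=-h(\zeta)+2\int_0^\infty e^{-2u}h(\zeta-iu)\,du .
\]
Thus $g''-2ig'=-h$ and $|g'|\le K|\zeta|^{-2}$. So $Y_-=e^{-i\zeta}g$ solves \eqref{eq:Y} on $\Omega$ and extends analytically to $\mathcal L$; the bounds for $g-1$ and $g'$ pass to the rays $\arg\zeta=0,-\pi$ by continuity of the extension. Since $Y_-'=e^{-i\zeta}(-ig+g')$, the claim for $Y_-$ follows.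

Let $\hat Y_-$ be the solution so constructed for $\bar\lambda$. As $\overline{p(\bar\zeta)}$ is $p$ with $\lambda$ and $\bar\lambda$ interchanged, $Y_+(\zeta)=\overline{\hat Y_-(\bar\zeta)}$, with $\arg\bar\zeta=-\arg\zeta$, solves \eqref{eq:Y} and has the stated behavior.
\end{proof}

The Wronskian $W(Y,Z)=YZ'-Y'Z$ of two solutions of \eqref{eq:Y} is constant. Both expansions hold on the ray $\arg\zeta=0$, which gives $W(Y_+,Y_-)=-2i$. Every solution is therefore uniquely $Y=\alpha Y_++\beta Y_-$, with
\[
W(Y,Y_-)=-2i\alpha,\qquad W(Y,Y_+)=2i\beta .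
\]
The expansion of $Y_-$ holds on both rays $\arg\zeta=0$ and $\arg\zeta=-\pi$, and the Floquet condition relates $Y$ on these rays. Comparing the two gives the ratio $\alpha:\beta$.

\begin{lemma}\label{lem:connect}
If $y$ is a Floquet solution with multiplier $\mu$, then $\alpha=-i\mu\beta$ and $\beta\ne0$.
\end{lemma}

\begin{proof}
We have $Y(e^{-i\pi}\zeta)=-i\mu Y(\zeta)$ and, differentiating, $Y'(e^{-i\pi}\zeta)=i\mu Y'(\zeta)$. Let $r\to+\infty$. Then $Y(r)=\alpha e^{ir}+\beta e^{-ir}+o(1)$ and $Y'(r)=i\alpha e^{ir}-i\beta e^{-ir}+o(1)$, while at $e^{-i\pi}r$ we have $Y_-=e^{ir}+o(1)$ and $Y_-'=-ie^{ir}+o(1)$. Evaluating the Wronskian at $e^{-i\pi}r$,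
\begin{align*}
W(Y,Y_-)&=-i\mu(\alpha e^{ir}+\beta e^{-ir})(-ie^{ir})-i\mu(i\alpha e^{ir}-i\beta e^{-ir})e^{ir}+o(1)\\
&=-\mu(\alpha e^{2ir}+\beta)+\mu(\alpha e^{2ir}-\beta)+o(1)=-2\mu\beta+o(1).
\end{align*}
Hence $-2i\alpha=-2\mu\beta$. If $\beta=0$ then $\alpha=0$ and $y\equiv0$.
\end{proof}

\begin{corollary}\label{cor:unique}
Let $P=(c,t,\lambda)\in E$ and $\mu=e^{i\pi t}$.
\begin{itemize}
\item[(i)] The Floquet solution $y$ with multiplier $\mu$ is unique up to a factor.
\item[(ii)] Near any $P_0\in E$ it can be chosen as $y_P$, continuous in $P\in E$ with respect to locally uniform convergence in $x\in\mathbb C$ (hence also with its derivatives).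
\item[(iii)] If $t\in\{0,1\}$, then $y$ is even or odd.
\item[(iv)] If $\lambda$ is real, the zero set of $y$ is symmetric with respect to $\ell_+$ and to $\ell_-$.
\end{itemize}
\end{corollary}

\begin{proof}
(i) By Lemma~\ref{lem:connect}, $(\alpha,\beta)$ is a multiple of $(-i\mu,1)$.
(ii) The matrix $A_P$ of $T-\mu$ in the basis $\theta,\varphi$ is continuous in $P$, has determinant $0$, and is nonzero by (i). Its adjugate has the same entries up to sign and position, so it is nonzero, and $A_P\operatorname{adj}A_P=0$. A column $(v_1,v_2)$ of the adjugate that is nonzero at $P_0$ stays nonzero nearby; take $y_P=v_1\theta+v_2\varphi$.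
(iii) Here $\mu^{-1}=\mu$, so $y^*=\epsilon y$ by (i), and $y^{**}=y$ gives $\epsilon^2=1$.
(iv) Now $\tilde y$ has the same $\lambda$ and $\mu$, so it is a multiple of $y$, and the zero set is invariant under $x\mapsto\pi/2-\bar x$. It is also invariant under $x\mapsto x-\pi$, and the composition $x\mapsto-\pi/2-\bar x$ is the reflection in $\ell_-$.
\end{proof}

Part (i) fails for \eqref{eq:ode} with $c=0$, where $\cos2kx$ and $\sin2kx$ belong to the same $\lambda$; the index has no meaning there.

We next show that zeros cannot lie far out in $S$. In the sector $0<\arg\zeta<\pi/2$ the solution $Y_+$ decays, and $\beta\ne0$ says that $Y$ is not a multiple of it, so $Y$ should grow. Lemma~\ref{lem:asym} does not describe $Y_-$ there, and we need a statement that is stable under perturbation of the parameters. A monotone quantity provides both. Let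
\[
\omega=e^{3\pi i/8},\qquad \Sigma=\{\tfrac\pi8\le\arg\zeta\le\tfrac\pi2\},\qquad R(c,\lambda)=\frac{c+|\lambda|+1}{\cos(3\pi/8)} .
\]
In the $x$-plane, $\Sigma$ is the strip $-\pi/4\le\xi\le\pi/8$.

\begin{lemma}\label{lem:growth}
Let $y\not\equiv0$ solve \eqref{eq:zeta} and let $f=\operatorname{Re}(\omega\,\bar y\,\dot y)$.
\begin{itemize}
\item[(i)] On each ray in $\Sigma$, $f$ is strictly increasing in $|\zeta|$ for $|\zeta|^2\ge R(c,\lambda)$. Hence, if $\rho^2\ge R(c,\lambda)$ and $f>0$ on the arc $\Sigma\cap\{|\zeta|=\rho\}$, then $y$ has no zero in $\Sigma\cap\{|\zeta|\ge\rho\}$.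
\item[(ii)] If $y$ is a Floquet solution, then $f>0$ on $\Sigma\cap\{|\zeta|=\rho\}$ for all large $\rho$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\eta=\log|\zeta|$ and $Q=\lambda-\zeta^2+c^2\zeta^{-2}$. On $\Sigma$ the number $-\omega\zeta^2$ has argument $2\arg\zeta-\frac{5\pi}8\in[-\frac{3\pi}8,\frac{3\pi}8]$. If $|\zeta|^2\ge R(c,\lambda)$, then $c^2|\zeta|^{-2}\le c$, so $\operatorname{Re}(\omega Q)\ge|\zeta|^2\cos\frac{3\pi}8-c-|\lambda|\ge1$ and
\[
\partial_\eta f=\operatorname{Re}\omega\,|\dot y|^2+\operatorname{Re}(\omega Q)|y|^2\ge\cos\tfrac{3\pi}8\,\bigl(|\dot y|^2+|y|^2\bigr)>0 .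
\]
A point where $f>0$ is not a zero of $y$.

(ii) Fix a ray in $\Sigma$ and suppose $f\le0$ on its whole part $|\zeta|^2\ge R(c,\lambda)$. Integrating the last inequality gives $\int^\infty(|\dot y|^2+|y|^2)\,d\eta<\infty$, so $|y|+|\dot y|\to0$ along a sequence $|\zeta_j|\to\infty$. There $Y=\zeta^{1/2}y$ and $Y'=\zeta^{-1/2}(\dot y+\frac12y)$ are $O(|\zeta|^{1/2})$, while $Y_+$ and $Y_+'$ are $O(e^{-|\zeta|\sin(\pi/8)})$. Thus $W(Y,Y_+)=0$, contradicting $W(Y,Y_+)=2i\beta\ne0$. So for each $\phi\in[\frac\pi8,\frac\pi2]$ there is $r_\phi$ with $r_\phi^2\ge R(c,\lambda)$ and $f(r_\phi e^{i\phi})>0$. By continuity $f(r_\phi e^{i\psi})>0$ for $\psi$ in an interval about $\phi$. Finitely many intervals cover $[\frac\pi8,\frac\pi2]$, and by (i) every $\rho$ larger than the corresponding $r_\phi$ works.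
\end{proof}

No choice of $\omega$ extends this argument to the ray $\arg\zeta=0$: there $\operatorname{Re}\omega$ and $\operatorname{Re}(-\omega\zeta^2)$ have opposite signs. The part of $S$ near $\ell_+$ is covered by Lemma~\ref{lem:barrier} below.

\section{The flux on the boundary lines and the index}\label{sec:flux}

For a solution $y$ of \eqref{eq:ode} let
\[
\Phi=\tfrac12\,\partial_\xi|y|^2=\operatorname{Re}(\bar y\,y')=\operatorname{Im}(\bar y\,\partial_\tau y).
\]
From $y''=(q-\lambda)y$ and $\partial_\tau^2y=(\lambda-q)y$ we obtain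
\begin{equation}\label{eq:dPhi}
\partial_\tau\Phi=\operatorname{Im}(\lambda-q)\,|y|^2,\qquad \partial_\xi\Phi=|y'|^2+\operatorname{Re}(q-\lambda)\,|y|^2 .
\end{equation}
The first identity determines the sign of $\Phi$ on $\ell_\pm$, and the second turns this sign into a barrier for zeros. In Lemmas~\ref{lem:flux} and \ref{lem:barrier}, $y$ is a Floquet solution with $|\mu|=1$ and $\operatorname{Im}\lambda\ge0$; these hypotheses pass from $y$ to $y^*$.

\begin{lemma}\label{lem:flux}
If $\operatorname{Im}\lambda>0$, then $\Phi<0$ on $\ell_+$ and $\Phi>0$ on $\ell_-$. If $\operatorname{Im}\lambda=0$, then $\Phi\equiv0$ on $\ell_\pm$.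
\end{lemma}

\begin{proof}
On $\ell_+$ the potential is real, so $\partial_\tau\Phi=\operatorname{Im}\lambda\,|y|^2$. There $\zeta=r>0$ and $\bar y\,\dot y=\overline YY'-|Y|^2/(2r)$, so $\Phi=\operatorname{Im}(\overline YY')$. As $r\to\infty$,
\[
\overline YY'=i(|\alpha|^2-|\beta|^2)+i\bigl(\alpha\bar\beta e^{2ir}-\bar\alpha\beta e^{-2ir}\bigr)+o(1),
\]
and the second term is real. Hence $\Phi\to|\alpha|^2-|\beta|^2$, which is $0$ by Lemma~\ref{lem:connect} and $|\mu|=1$. If $\operatorname{Im}\lambda>0$, then $\Phi$ is strictly increasing in $\tau$ with limit $0$, so it is negative; if $\operatorname{Im}\lambda=0$, it is constant, so it vanishes. The flux of $y^*$ at $x$ is $-\Phi(-x)$, and the statement for $y^*$ on $\ell_+$ is the statement for $y$ on $\ell_-$.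
\end{proof}

All hypotheses meet here. That $c$ is real makes $q$ real on $\ell_\pm$. If $|\mu|\ne1$, the limits for $y$ and $y^*$ have the signs of $|\mu|^2-1$ and $|\mu|^{-2}-1$; one of them is positive, and the conclusion fails far out on one of the two lines. If $\operatorname{Im}\lambda<0$, both signs are reversed.

Lemma~\ref{lem:flux} says that on both lines the derivative of $|y|^2$ in the direction out of $S$ is $\le0$. A zero in $S$ close to a line would make this derivative positive.

\begin{lemma}\label{lem:barrier}
Let $x_0\in S$ be a zero of $y$, let $I$ be the horizontal segment from $x_0$ to $\ell_+$ or to $\ell_-$, and let $\delta$ be its length. If $M\ge0$ and $\operatorname{Re}(\lambda-q)\le M$ on $I$, then $M\delta^2\ge1$. In particular, $y$ has no zero with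
\begin{equation}\label{eq:corner}
\tfrac\pi8\le\xi<\tfrac\pi4,\qquad \tau>0,\qquad \sqrt2\,c\sinh2\tau\ge\operatorname{Re}\lambda .
\end{equation}
\end{lemma}

\begin{proof}
Since $y(x_0)=0$, the Cauchy--Schwarz inequality gives $|y|^2\le\delta\int_I|y'|^2d\xi$ on $I$, so $\int_I|y|^2d\xi\le\delta^2\int_I|y'|^2d\xi$. By \eqref{eq:dPhi},
\[
\int_I\partial_\xi\Phi\,d\xi\ge(1-M\delta^2)\int_I|y'|^2\,d\xi,
\]
and the last integral is positive because $y'(x_0)\ne0$. Let $z$ be the endpoint of $I$ on $\ell_\pm$. As $\Phi(x_0)=0$, the left side is $\Phi(z)$ if $z\in\ell_+$ and $-\Phi(z)$ if $z\in\ell_-$; in both cases it is $\le0$ by Lemma~\ref{lem:flux}. Hence $M\delta^2\ge1$. Under \eqref{eq:corner}, $\sin2\xi\ge1/\sqrt2$ on the segment to $\ell_+$, so \eqref{eq:reim} gives $\operatorname{Re}q\ge\sqrt2\,c\sinh2\tau\ge\operatorname{Re}\lambda$ there; then $M=0$ is admissible, which is absurd.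
\end{proof}

\begin{lemma}\label{lem:confine}
Every $P_0\in E^+$ has a neighborhood $U$ in $E^+$ and a number $H$ such that, for all $P\in U$, all zeros of $y_P$ in $S$ satisfy $|\tau|<H$.
\end{lemma}

\begin{proof}
Let $P_0=(c_0,t_0,\lambda_0)$, let $y_P$ be as in Corollary~\ref{cor:unique}(ii), and let $f_P=\operatorname{Re}(\omega\,\overline{y_P}\,\partial_\tau y_P)$. By Lemma~\ref{lem:growth}(ii) there is $H>0$ with $f_{P_0}>0$ on the segment $\{\tau=H,\ -\frac\pi4\le\xi\le\frac\pi8\}$, $c_0e^{2H}>R(c_0,\lambda_0)$ and $\sqrt2\,c_0\sinh2H>\operatorname{Re}\lambda_0$. These three strict inequalities persist for $P$ near $P_0$. Then Lemma~\ref{lem:growth}(i) excludes zeros of $y_P$ with $\tau\ge H$, $-\frac\pi4\le\xi\le\frac\pi8$, and Lemma~\ref{lem:barrier} excludes those with $\tau\ge H$, $\frac\pi8\le\xi<\frac\pi4$. The same argument applies to the continuous family $y_P^*$, whose zeros are those of $y_P$ reflected in $0$, and covers $\tau\le-H$ after enlarging $H$ and shrinking $U$.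
\end{proof}

So for $P\in E^+$ the number $n(P)$ of zeros of $y_P$ in $S$ is finite. For $\operatorname{Im}\lambda<0$ we set $n(c,t,\lambda)=n(c,t,\bar\lambda)$, which is possible by \eqref{eq:Fconj}. This is the index of Theorem~\ref{thm:index}. Passing from $y$ to $\tilde y$ shows that for $\operatorname{Im}\lambda\le0$ it counts the zeros of the Floquet solution in the mirror strip $\pi/4<\xi<3\pi/4$.

\begin{proposition}\label{prop:lc}
The index $n$ is locally constant on $E$.
\end{proposition}

\begin{proof}
Conjugation of $\lambda$ is a homeomorphism of $E$ that preserves $n$ and maps the closed set $E^+$ onto the closed set $E\cap\{\operatorname{Im}\lambda\le0\}$. These two sets cover $E$, so it suffices to prove that $n$ is locally constant on $E^+$.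

Let $P_0\in E^+$, take $U$ and $H$ from Lemma~\ref{lem:confine}, with $U$ bounded, and let $\Pi=\{|\xi|\le\frac\pi4,\ |\tau|\le H\}$. The zeros of $y_{P_0}$ in $\Pi$ are finite in number and simple; $n(P_0)$ of them lie in the interior of $\Pi$ and the others on $\ell_\pm$. Let $M$ bound $|q-\lambda|$ within distance $1$ of $\Pi$ for all $P\in U$. Center at these zeros disjoint closed disks, each containing no other zero of $y_{P_0}$, such that the disks about interior zeros lie in the interior of $\Pi$ and those about zeros on $\ell_\pm$ have radius $\varepsilon<1$ with $M\varepsilon^2<1$. By continuity of zeros, for $P\in U$ near $P_0$ the function $y_P$ has exactly one zero in each disk and none elsewhere in $\Pi$. A zero in a disk centered on $\ell_\pm$ is not in $S$: otherwise its horizontal segment to that line would lie in the disk and have length $\delta\le\varepsilon$, and $M\delta^2<1$ contradicts Lemma~\ref{lem:barrier}. All zeros of $y_P$ in $S$ lie in $\Pi$, so $n(P)=n(P_0)$.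
\end{proof}

\section{The periodic eigenvalues for small $c$}\label{sec:small}

To use Proposition~\ref{prop:lc} we need one value of $(c,t)$ at which all indices are known, and a bound that keeps eigenvalues from coming in from infinity during the deformation. The bound is elementary.

\begin{lemma}\label{lem:loc}
If $c\ge0$, $t\in[0,1]$ and $F(\lambda;c)=2\cos\pi t$, then $\operatorname{dist}\bigl(\lambda,\{(2j+t)^2:j\in\mathbb Z\}\bigr)\le2c$.
\end{lemma}

\begin{proof}
Let $y$ solve \eqref{eq:ode} with multiplier $e^{i\pi t}$. Then $e^{-itx}y$ is smooth and $\pi$-periodic, so $y=\sum_jb_je^{i(2j+t)x}$ with rapidly decreasing $b_j$, and \eqref{eq:ode} reads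
\begin{equation}\label{eq:rec}
\bigl((2j+t)^2-\lambda\bigr)b_j=-ic\,(b_{j-1}+b_{j+1}),\qquad j\in\mathbb Z .
\end{equation}
The $\ell^2$-norm of the left side is at least the distance times $\|b\|$, that of the right side at most $2c\|b\|$.
\end{proof}

For $0<t<1$ the solutions $e^{i(2j+t)x}$ at $c=0$ have no zeros, so they show nothing of the index. We therefore start at $t=0$, where the limits are $\cos2kx$ and $\sin2kx$. The price is that the eigenvalues $4k^2$, $k\ge1$, are double at $c=0$; parity separates them.

Let $N(\lambda)=\theta'(\frac\pi2,\lambda)$ and $D(\lambda)=\varphi(\frac\pi2,\lambda)$. Since $\theta$ is even and $\varphi$ is odd, the matrices that carry $(y,y')$ from $0$ to $\pm\pi/2$ are $\begin{pmatrix}\theta&\pm\varphi\\ \pm\theta'&\varphi'\end{pmatrix}$ with entries taken at $\pi/2$, and both have determinant $1$. The matrix from $-\pi/2$ to $\pi/2$ represents $T$, so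
\[
F=\operatorname{tr}\begin{pmatrix}\theta&\varphi\\ \theta'&\varphi'\end{pmatrix}\begin{pmatrix}\varphi'&\varphi\\ \theta'&\theta\end{pmatrix}=2\theta\varphi'+2\theta'\varphi=2+4ND .
\]
If $N(\lambda)=0$, then $\theta$ is even about $\pi/2$, because $q(\pi-x)=q(x)$; being even about $0$ as well, it is $\pi$-periodic. Conversely, an even solution is a multiple of $\theta$, and if it is $\pi$-periodic then $\theta'(\frac\pi2)=\theta'(-\frac\pi2)=-\theta'(\frac\pi2)$. With ``odd'', $\varphi$ and $\varphi(\frac\pi2)$ in place of ``even'', $\theta$ and $\theta'(\frac\pi2)$, the same lines show that the zeros of $D$ are the $\lambda$ with an odd $\pi$-periodic solution.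

\begin{lemma}\label{lem:eo}
For $0<c<\frac12$ the roots of $F=2$ are simple, real, and are exactly the numbers $\lambda^{\mathrm e}_k(c)$, $k\ge0$, and $\lambda^{\mathrm o}_k(c)$, $k\ge1$, where $\lambda^{\mathrm e}_k$ is the only zero of $N$ and $\lambda^{\mathrm o}_k$ the only zero of $D$ in the disk $\Delta_k=\{|\lambda-4k^2|<1\}$. They are continuous in $c$.
\end{lemma}

\begin{proof}
For $0\le c<\frac12$, Lemma~\ref{lem:loc} puts all zeros of $ND$ in the disjoint open disks $\Delta_k$, $k\ge0$. At $c=0$ we have $N=-\sqrt\lambda\sin\frac{\pi\sqrt\lambda}2$, with one simple zero in each $\Delta_k$, and $D=\sin\frac{\pi\sqrt\lambda}2/\sqrt\lambda$, with one simple zero in each $\Delta_k$, $k\ge1$, and none in $\Delta_0$. By continuity of zeros these counts hold for all $c\in[0,\frac12)$, and the zeros are continuous in $c$. For $c>0$, $\lambda^{\mathrm e}_k\ne\lambda^{\mathrm o}_k$ by Corollary~\ref{cor:unique}(i), so the roots of $F-2=4ND$ are simple. By \eqref{eq:parity} with $\mu=1$, the conjugate of a zero of $N$ is a zero of $N$; it lies in the same disk, so $\lambda^{\mathrm e}_k$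 is real. The same argument with $D$ applies to $\lambda^{\mathrm o}_k$.
\end{proof}

\begin{proposition}\label{prop:small}
For $0<c<\frac12$ the index of $\lambda^{\mathrm e}_k$, respectively $\lambda^{\mathrm o}_k$, is the number of zeros of $\cos2kx$, respectively $\sin2kx$, in $(-\frac\pi4,\frac\pi4)$. Explicitly, for $l\ge0$,
\[
n(\lambda^{\mathrm e}_{2l})=n(\lambda^{\mathrm e}_{2l+1})=2l,\qquad n(\lambda^{\mathrm o}_{2l+1})=n(\lambda^{\mathrm o}_{2l+2})=2l+1 .
\]
Thus each index $n\ge0$ belongs to exactly two periodic eigenvalues, both simple and of modulus less than $4(n+1)^2+1$.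
\end{proposition}

The pairs are $\{1,\cos2x\}$, $\{\sin2x,\sin4x\}$, $\{\cos4x,\cos6x\}$, and so on; the second member of each of these pairs vanishes at $\pm\pi/4$, and these zeros are not counted. The first pair is the one of Example~\ref{ex:model}.

By Proposition~\ref{prop:lc} and Lemma~\ref{lem:eo} the indices do not depend on $c\in(0,\frac12)$, so we may fix $k$ and let $c\to0$. The difficulty is that $y$ tends to $\cos2kx$ or $\sin2kx$ only for bounded $\tau$: the potential is not small where $|\zeta|^2=ce^{2\tau}$ is of order $1$. On that scale $y$ tends to a Bessel function, and we must see that its zeros contribute nothing to $S$. Recall that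
\[
J_{2k}(\zeta)=\sum_{m\ge0}\frac{(-1)^m(\zeta/2)^{2k+2m}}{m!\,(m+2k)!}
\]
solves \eqref{eq:zeta} with $c=0$, $\lambda=4k^2$: the operator $(\zeta\partial_\zeta)^2-4k^2$ multiplies the $m$th term by $4m(m+2k)$, which turns it into $-\zeta^2$ times the preceding term. Being even, $J_{2k}$ is a Floquet solution of \eqref{eq:zeta} with $\mu=1$.

\begin{lemma}\label{lem:bessel}
The zeros $a\ne0$ of $J_{2k}$ are simple and real.
\end{lemma}

\begin{proof}
They are simple because $J_{2k}$ solves a second-order equation that is regular at $a$. Let $v(r)=J_{2k}(ar)$ for $0\le r\le1$. Then $(rv')'=(4k^2/r-a^2r)v$, so $\bigl(r(v'\bar v-v\bar v')\bigr)'=(\bar a^2-a^2)\,r|v|^2$. The expression in parentheses vanishes at $r=0$ and $r=1$, hence $a^2$ is real. For $\zeta^2<0$ all terms of the series of $(\zeta/2)^{-2k}J_{2k}(\zeta)$ are positive, so $a^2>0$.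
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:small}]
Let $\lambda=\lambda^{\mathrm e}_k(c)$ or $\lambda^{\mathrm o}_k(c)$ and $y=\sum_jb_je^{2ijx}$, with $b_{-j}=\pm b_j$ according to parity. The coefficients satisfy \eqref{eq:rec} with $t=0$, and $|\lambda-4k^2|\le2c<1$.

\emph{Coefficient bounds.} Let $s_m=\sup_{j\ge k+m}|b_j|$. For $m\ge1$ and $j\ge k+m$ we have $4j^2-\lambda\ge4m^2-1\ge3m^2$, so \eqref{eq:rec} gives $s_m\le\frac c{3m^2}(s_{m-1}+s_m)$, whence $s_m\le\frac{c}{3m^2-c}s_{m-1}\le\frac c{2m^2}s_{m-1}$. Since $s_0=\max(|b_k|,s_1)$ and $s_1\le\frac c2s_0$, we get $s_0=|b_k|$. For $k\ge1$ let $s'=\max_{|j|<k}|b_j|$. As $|4j^2-\lambda|\ge3$ for $|j|<k$, we have $s'\le\frac{2c}3\max(s',|b_k|)$, so $s'\le c|b_k|$. Hence $b_k\ne0$. Normalizing $b_{-k}=1$,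
\begin{equation}\label{eq:bounds}
|b_{\pm(k+m)}|\le\frac{(c/2)^m}{(m!)^2}\quad(m\ge0),\qquad |b_j|\le c\quad(|j|<k).
\end{equation}

\emph{The two limits.} Put $\epsilon=b_k=\pm1$ if $k\ge1$ and $\epsilon=0$ if $k=0$. By \eqref{eq:bounds}, $y\to e^{-2ikx}+\epsilon e^{2ikx}$ locally uniformly in $x$ as $c\to0$; the limit is $2\cos2kx$, $-2i\sin2kx$, or $1$. For the second scale use $e^{-2ix}=\zeta^2/(ic)$ and set $\gamma_m=(ic)^{-m}b_{-(k+m)}$, $G_c(\zeta)=\sum_{m\ge0}\gamma_m\zeta^{2m}$. In $e^{2ikx}y=\sum_jb_je^{2i(j+k)x}$ the terms with $j\le-k$ add up to $G_c(\zeta)$. For $\tau\ge0$ the other exponentials have modulus at most $1$, and by \eqref{eq:bounds} the coefficients with $|j|<k$ and with $j>k$ contribute at most $2kc$ and $c$. Thus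
\begin{equation}\label{eq:outer}
\bigl|e^{2ikx}y-G_c(\zeta)-\epsilon e^{4ikx}\bigr|\le(2k+1)c\qquad(\tau\ge0).
\end{equation}
We have $\gamma_0=1$, $|\gamma_m|\le2^{-m}/(m!)^2$, and \eqref{eq:rec} becomes $(4(k+m)^2-\lambda)\gamma_m=-\gamma_{m-1}+c^2\gamma_{m+1}$ for $m\ge1$. By induction $\gamma_m$ converges to the solution of $4m(m+2k)\gamma_m=-\gamma_{m-1}$, so $G_c\to(2k)!\,(\zeta/2)^{-2k}J_{2k}(\zeta)$ locally uniformly. On a compact subset of $\mathcal L$ we have $\tau\to+\infty$ uniformly as $c\to0$, so $\epsilon e^{4ikx}\to0$. Since $\zeta^{2k}e^{2ikx}=(ic)^k$, we conclude that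
\[
w_c:=(ic)^ky\ \longrightarrow\ w_0:=2^{2k}(2k)!\,J_{2k}(\zeta)\qquad\text{locally uniformly on }\mathcal L,
\]
and hence also $\dot w_c\to\dot w_0$. By Lemma~\ref{lem:growth}(ii) with $c=0$ we can fix $\rho$ such that $\operatorname{Re}(\omega\,\overline{w_0}\,\dot w_0)>0$ on $\Sigma\cap\{|\zeta|=\rho\}$ and
\[
\rho^2\ge\frac{4k^2+3}{\cos(3\pi/8)},\qquad \rho^2\ge\sqrt2\,(4k^2+1)+1 .
\]

Since $y$ is even or odd, it suffices to find its zeros in $S$ with $\tau\ge-1$. Let $c$ be small. Four regions cover this part of $S$.

\emph{Region 1: $|\tau|\le1$.} The zeros of the first limit are real and simple. By continuity of zeros, $y$ has exactly one zero in a small disk about each of those in $[-\frac\pi4,\frac\pi4]$ and no other zero with $|\xi|\le\frac\pi4$, $|\tau|\le1$. The disks about zeros in the open interval lie in $S$ and give one zero each. A disk centered at $\pm\frac\pi4$ is symmetric in $\ell_\pm$; since $\lambda$ is real, Corollary~\ref{cor:unique}(iv) shows that the only zero in it is fixed by the reflection, so it lies on $\ell_\pm$ and not in $S$.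

\emph{Region 2: $\tau\ge1$, $|\zeta|\le\frac12$.} Here $|G_c-1|\le e^{1/8}-1<\frac14$, $|\epsilon e^{4ikx}|\le e^{-4}<\frac14$, and $(2k+1)c<\frac14$. By \eqref{eq:outer} there are no zeros.

\emph{Region 3: $\frac12\le|\zeta|\le\rho$.} By Lemma~\ref{lem:bessel} the zeros of $w_0$ in the compact set $\{\frac12\le|\zeta|\le\rho,\ 0\le\arg\zeta\le\frac\pi2\}$ are simple and lie on $\arg\zeta=0$. So $w_c$ has exactly one zero in a small disk about each and none elsewhere in this set. The reflection in $\ell_+$ is $\zeta\mapsto\bar\zeta$, and it fixes each of these zeros, as in Region 1. There are no zeros in $S$.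

\emph{Region 4: $|\zeta|\ge\rho$.} For small $c$, $\operatorname{Re}(\omega\,\overline{w_c}\,\dot w_c)>0$ on $\Sigma\cap\{|\zeta|=\rho\}$, and $\rho^2\ge R(c,\lambda)$ because $c+|\lambda|+1\le4k^2+3$. Lemma~\ref{lem:growth}(i) excludes zeros with $-\frac\pi4<\xi\le\frac\pi8$. For $\frac\pi8\le\xi<\frac\pi4$ we have $\tau>0$ and $\sqrt2\,c\sinh2\tau\ge(\rho^2-c)/\sqrt2\ge4k^2+1>\lambda$, so \eqref{eq:corner} holds and there are no zeros.

This proves the first assertion. The zeros of $\cos2kx$ are $\pi(2j+1)/(4k)$, and the condition $|2j+1|<k$ has the $2l$ solutions $2j+1=\pm1,\dots,\pm(2l-1)$ for $k=2l$ and for $k=2l+1$; for $k=0$ there are none. The zeros of $\sin2kx$ are $\pi j/(2k)$, and $|j|<k/2$ means $|j|\le l$ for $k=2l+1$ and for $k=2l+2$. In each case the eigenvalues of index $n$ lie in $\Delta_n$ and $\Delta_{n+1}$.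
\end{proof}

\section{Two eigenvalues of each index}\label{sec:count}

\begin{lemma}\label{lem:persist}
\begin{itemize}
\item[(i)] Let $(c_0,t_0,\lambda_0)\in E$ and let $m$ be the multiplicity of $\lambda_0$. For every sufficiently small $\varepsilon>0$ and all $(c,t)$ in a neighborhood of $(c_0,t_0)$ depending on $\varepsilon$, the disk $|\lambda-\lambda_0|<\varepsilon$ contains exactly $m$ roots of $F(\lambda;c)=2\cos\pi t$, with multiplicity, all of index $n(c_0,t_0,\lambda_0)$.
\item[(ii)] Let $\mathcal Q\subset(0,\infty)\times[0,1]$ be connected, and suppose that no root lies on the circle $|\lambda|=r$ for any $(c,t)\in\mathcal Q$. Then for each $n$ the number of roots of index $n$ in $|\lambda|<r$, with multiplicity, is constant on $\mathcal Q$.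
\end{itemize}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:loc} the entire function $F(\cdot\,;c_0)-2\cos\pi t_0$ is not identically zero, so its roots are isolated. Take $\varepsilon$ so small that the closed disk contains no other root and that, by Proposition~\ref{prop:lc}, $n$ is constant on the points of $E$ with $|\lambda-\lambda_0|\le\varepsilon$ and $(c,t)$ within $\varepsilon$ of $(c_0,t_0)$. Then apply continuity of zeros.
(ii) Fix $(c_0,t_0)\in\mathcal Q$ and choose disjoint disks as in (i), inside $|\lambda|<r$, about the finitely many roots there. For nearby $(c,t)$ no root lies in the compact set obtained from $|\lambda|\le r$ by removing these disks. So the number in question is locally constant on $\mathcal Q$.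
\end{proof}

\begin{proof}[Proof of the count in Theorem~\ref{thm:index}]
Fix $n$ and $C>1$. The numbers $|2m+t|$, $m\in\mathbb Z$, are $t,\,2-t,\,2+t,\,4-t,\dots$; as $t$ runs over $[0,1]$ they sweep out all of $[0,\infty)$, so no circle serves for all $t$ and we proceed in two steps. In both we use that for $|\lambda|=a^2$, $a>0$,
\[
|\lambda-(2m+t)^2|\ge\bigl|a-|2m+t|\bigr|\,\bigl(a+|2m+t|\bigr)\ge a\,\bigl|a-|2m+t|\bigr| .
\]

\emph{Step A: $t\in[0,\frac12]$.} The numbers $|2m+t|$ have distance at least $\frac12$ from the odd integers. For an integer $j>2C$ and $a=2j+1$ the right side is at least $j+\frac12>2C$, so by Lemma~\ref{lem:loc} no root lies on $|\lambda|=(2j+1)^2$ for $(c,t)\in(0,C]\times[0,\frac12]$. By Lemma~\ref{lem:persist}(ii) the number of roots of index $n$ inside this circle is constant on that set. If also $j>n+1$, it equals $2$ at $t=0$, $c<\frac12$, by Proposition~\ref{prop:small}. Letting $j\to\infty$, there are exactly two eigenvalues of index $n$ for all $(c,t)\in(0,C]\times[0,\frac12]$.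

\emph{Step B: $t\in[\frac12,1]$.} Now the numbers $|2m+t|$ have distance at least $\frac12$ from the even integers. For $j>2C$ and $a=2j$ the right side is at least $j>2C$, so the number of roots of index $n$ in $|\lambda|<(2j)^2$ is constant on $(0,C]\times[\frac12,1]$. At the point $(1,\frac12)$ it equals $2$ for all large $j$, by Step A. Let $j\to\infty$.

Since $C$ is arbitrary, the count holds for all $c>0$, that is, for all $V>1/2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:index}(a) and Theorem~\ref{thm:simple}]
Let $\lambda$ be a nonreal eigenvalue of $L_t$ of multiplicity $m$ and index $n$. Then $\bar\lambda\ne\lambda$ has multiplicity $m$ by \eqref{eq:Fconj} and index $n$ by definition. Hence $2m\le2$, so $m=1$, and $\{\lambda,\bar\lambda\}$ are all the eigenvalues of index $n$. If no eigenvalue of index $n$ is nonreal, the two are real, and their multiplicities add up to $2$. The cases $t=0$ and $t=1$ give Theorem~\ref{thm:simple}.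
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:index}(b)]
Suppose $\lambda$ is a real antiperiodic eigenvalue with Floquet solution $y$. By Corollary~\ref{cor:unique}(iii), $y$ is even or odd. The function $\tilde y$ is an antiperiodic solution for the same $\lambda$, and by \eqref{eq:parity} with $\mu=-1$ it has the opposite parity. So it is not a multiple of $y$, contradicting Corollary~\ref{cor:unique}(i). Thus all antiperiodic eigenvalues are nonreal, and by (a) the two of index $n$ are simple and conjugate.
\end{proof}

\section{A real double eigenvalue}\label{sec:double}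

We prove Theorem~\ref{thm:index}(c) by showing that the periodic pair of index $0$ cannot stay real and distinct for all $c$, as Example~\ref{ex:model} suggests. The smaller member is trapped in $(0,4)$, and for large $c$ this interval has no room for it.

\begin{lemma}\label{lem:even}
Let $c>0$ and let $\lambda\le4$ be a real periodic eigenvalue with an even eigenfunction. Then $0<\lambda<4$ and $c^2<48/5$.
\end{lemma}

\begin{proof}
Write $y=\sum_jb_je^{2ijx}$ with $b_{-j}=b_j$, and put $b_j=i^jw_j$ for $j\ge0$. Then \eqref{eq:rec} with $t=0$ becomes the real recurrence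
\[
\lambda w_0=-2cw_1,\qquad (4j^2-\lambda)w_j=c\,(w_{j+1}-w_{j-1})\quad(j\ge1).
\]
Replacing $w$ by its real or imaginary part, we may assume that $w$ is real, nonzero and rapidly decreasing. If two consecutive $w_j$ vanish, the recurrence gives $w\equiv0$. Multiply the $j$th equation by $w_j$ and sum over $j\ge m\ge1$; the right side telescopes:
\[
\sum_{j\ge m}(4j^2-\lambda)w_j^2=-c\,w_{m-1}w_m .
\]
All terms on the left are $\ge0$, and $4j^2-\lambda>0$ for $j\ge2$. If the sum were $0$, then $w_j=0$ for all $j\ge\max(m,2)$ and $w\equiv0$. So the sum is positive, and $r_j=-w_j/w_{j-1}$ is defined and positive for all $j\ge1$. Dividing the equations by $w_0$ and by $cw_j$,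
\[
\lambda=2cr_1>0,\qquad \frac1{r_j}=\frac{4j^2-\lambda}c+r_{j+1}\quad(j\ge1),
\]
and the case $j=2$ gives $r_2\le c/(16-\lambda)\le c/12$. If $\lambda=4$, then $r_1=1/r_2\ge12/c$ and $4=2cr_1\ge24$, which is false. So $0<\lambda<4$, and
\[
4>\lambda=\frac{2c^2}{4-\lambda+cr_2}\ge\frac{2c^2}{4+c^2/12},
\]
that is, $16+c^2/3>2c^2$, or $c^2<48/5$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:index}(c)]
Let $t=0$. The Floquet solution is even or odd, and an odd one vanishes at $0\in S$; so eigenvalues of index $0$ have even eigenfunctions. Since there are exactly two eigenvalues of index $0$, Lemma~\ref{lem:persist}(i) shows that they depend continuously on $c$ as an unordered pair. For $c<\frac12$ they are $\lambda^{\mathrm e}_0<1<\lambda^{\mathrm e}_1$, and $\lambda^{\mathrm e}_0>0$ by Lemma~\ref{lem:even}.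

Let $c_*\in[\frac12,\infty]$ be the supremum of those $c$ for which the pair is real and distinct on all of $(0,c]$. On $(0,c_*)$ the smaller member is continuous, starts in $(0,4)$, and by Lemma~\ref{lem:even} never equals $0$ or $4$. It therefore stays in $(0,4)$, and the lemma gives $c^2<48/5$ for all $c<c_*$. Hence $c_*^2\le48/5$.

At $c_*$ the pair is not real and distinct. Otherwise two disjoint disks centered at its members would each contain exactly one root for $c$ near $c_*$; the disks are symmetric under conjugation, so by \eqref{eq:Fconj} these roots would be real, and the pair would stay real and distinct beyond $c_*$. The pair is not nonreal at $c_*$ either, since it is the limit of real pairs as $c\uparrow c_*$. By (a) it is one real eigenvalue of multiplicity $2$, and it occurs for the $V>1/2$ with $4V^2-1=c_*^2\le48/5$.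
\end{proof}

\begin{thebibliography}{9}

\bibitem{Veliev}
O.~A.~Veliev, \emph{Spectral Analysis of the Schrodinger Operator with an Optical Potential}, arXiv:2002.02500 (2020).

\end{thebibliography}
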